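\title{Short ascents in valued constraint satisfaction problems of bounded treedepth}

\begin{abstract}
A valued constraint satisfaction instance defines a fitness function on assignments, and an ascent is a sequence of single-variable changes, each strictly increasing the fitness, that ends at a local peak. Binary Boolean instances of treedepth three can have ascents of exponential length. Cohen, Jeavons, Kaznatcheev, van Marle and Vazquez Alferez conjectured that, for bounded treedepth, some ascent of polynomial length nevertheless starts at every assignment. We prove this with a linear bound: for every $d$ there is a constant $C_d$ such that every instance of treedepth at most $d$ has, from every assignment, an ascent in which each variable changes at most $C_d$ times. The result holds for real weights, any fixed finite domain and scopes of any size. The ascent relaxes an elimination forest recursively; sibling subtrees then act as finite automata of bounded size that read the same word, so that together they pass through boundedly many configurations. For binary Boolean instances on $n$ variables, the worst-case length of a shortest ascent is exactly $n$ for treedepth at most two and lies between $n+\lfloor n/3\rfloor$ and $14n$ for treedepth at most three.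
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Instances, ascents and treedepth}

Let $D$ be a finite set with $|D|=q\ge 2$, the \emph{domain}, and let $V$ be a set of $n$ variables. An \emph{assignment} is an element $x\in D^V$. An \emph{instance} of the valued constraint satisfaction problem (VCSP) consists of a set $\mathcal{S}$ of subsets of $V$, the \emph{scopes}, and a weight function $w_S\colon D^S\to\mathbb{R}$ for each $S\in\mathcal{S}$. It defines the \emph{fitness function}
\[
f(x)=\sum_{S\in\mathcal{S}} w_S(x|_S),
\]
which is to be maximized. The instance is \emph{binary Boolean} if $D=\{0,1\}$, every scope has at most two elements and all weights are integers. Its \emph{constraint graph} then has vertex set $V$ and an edge $\{u,v\}$ for each scope $\{u,v\}$ of size two, and a change of one variable is called a \emph{flip}.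

Two assignments are \emph{adjacent} if they differ in exactly one variable, and $x$ is a \emph{local peak} if $f(x)\ge f(y)$ for every $y$ adjacent to $x$. An \emph{ascent} from $x^0$ is a sequence $x^0,x^1,\dots,x^\ell$ in which $x^{t+1}$ is adjacent to $x^t$ and $f(x^{t+1})>f(x^t)$ for every $t$, and $x^\ell$ is a local peak; its \emph{length} is $\ell$. An ascent is a complete run of a local search that accepts only improving single-variable changes. The longest ascent from $x^0$ measures what the worst choices can cost, and the shortest ascent measures what even the best choices cannot avoid.

Let $F$ be a rooted forest with vertex set $V$. A vertex $s$ is a \emph{proper ancestor} of $r$ if $s\ne r$ and $s$ lies on the path from $r$ to the root of its tree; two distinct vertices are \emph{comparable} if one is a proper ancestor of the other. The forest $F$ is an \emph{elimination forest} of the instance if any two distinct variables that lie in a common scope are comparable, so that every scope is a chain of $F$. The \emph{height} of $F$ is the largest number of vertices on a root-to-leaf path, and the \emph{treedepth} of the instance is the least height of an elimination forest. Treedepth measures how many times one must fix one variable in each part before the instance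 falls apart completely: once the value of a root is fixed, the subtrees below its children no longer share a scope, and they have smaller height. An instance whose scopes have at most one element has treedepth $1$. A binary Boolean instance has treedepth at most $2$ exactly when its constraint graph is a disjoint union of stars (single vertices included): in a forest of height $2$ only a root and its child are comparable, and conversely a star can be rooted at its center.

\subsection{The question}

For binary Boolean instances of treedepth $1$, the better value of a variable does not depend on the other variables, so each variable flips at most once and every ascent has length at most $n$. We quote two further facts from \cite{CJKMV}. For treedepth $2$ every ascent has length $O(n^2)$, and more generally all ascents have at most quadratic length when the constraint graph is a tree. For treedepth $3$ this breaks down: for every $m$ there is a binary Boolean instance of treedepth $3$ on $4m+1$ variables with an ascent of length $10\cdot 2^m-9$.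

So from treedepth $3$ on, one can at best hope that \emph{some} ascent is short. Cohen, Jeavons, Kaznatcheev, van Marle and Vazquez Alferez \cite{CJKMV} conjectured that bounded treedepth guarantees this. In precise terms:

\begin{quote}
For every $d$ there is a polynomial $p_d$ such that every binary Boolean instance on $n$ variables of treedepth at most $d$ has, from every assignment $x^0$, an ascent of length at most $p_d(n)$.
\end{quote}

The content of the conjecture is that $p_d$ does not depend on the weights. If all weights have absolute value at most $W$, there is nothing to prove: there are at most $n$ scopes of size one and at most $(d-1)n$ of size two, since each of the latter joins a vertex to one of its at most $d-1$ proper ancestors. Hence $f$ varies by at most $2Wdn$, and every step gains at least $1$.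

The recursive meaning of treedepth suggests a positive answer and a strategy: hold the root fixed, climb in each subtree below it until no move is left, flip the root if that is an improvement, and repeat. If the root flipped only polynomially often, recursion would give a polynomial bound whose degree grows with $d$. What is missing is any bound on the number of flips of the root. The subtrees together have exponentially many states, and the root may return to an old value while the subtrees are in a new state. We show that when the strategy is carried out deterministically and completely, the number of flips of every variable is bounded by a constant.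

\subsection{Results}

Fix $d\ge1$ and $q\ge2$, and define $N_d,N_{d-1},\dots,N_1$ and $C_d$ by
\begin{equation}\label{eq:constants}
N_d=q,\qquad N_k=q\cdot N_{k+1}^{\,\tau_{k+1}},\quad \tau_{k+1}=N_{k+1}^{\,N_{k+1}q^{k}}\quad(k=d-1,\dots,1),\qquad C_d=\prod_{k=1}^{d}N_k .
\end{equation}
These numbers depend only on $d$ and $q$.

\begin{theorem}\label{thm:main}
Let an instance on $n$ variables over a domain of size $q$ have an elimination forest of height at most $d$. From every assignment $x^0$ there is an ascent in which each variable changes its value at most $C_d$ times. In particular, its length is at most $C_d\,n$.
\end{theorem}

The case $q=2$ with scopes of size at most two and integer weights proves the conjecture, with $p_d(n)=C_d\,n$.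

Let $M_d(n)$ be the maximum, over all binary Boolean instances on $n$ variables of treedepth at most $d$ and all assignments $x^0$, of the length of a \emph{shortest} ascent from $x^0$. Theorem~\ref{thm:main} gives $M_d(n)\le C_d\,n$. The linear order is optimal: for $f(x)=\sum_i x_i$ every ascent from $x^0=0$ has length $n$, so $M_d(n)\ge n$ for all $d\ge1$. For small $d$ we can say more.

\begin{theorem}\label{thm:small}
\begin{enumerate}
\item[(a)] $M_1(n)=M_2(n)=n$. Moreover, for treedepth at most $2$, from every assignment some ascent flips each variable at most once.
\item[(b)] $n+\lfloor n/3\rfloor\le M_3(n)\le 14n$.
\end{enumerate}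
Thus an ascent that flips each variable at most once exists for all binary Boolean instances of treedepth at most $d$ and all initial assignments exactly when $d\le2$.
\end{theorem}

Section~\ref{sec:small} treats stars and a triangle; it proves part~(a) and the lower bound in part~(b), and the triangle shows the difficulty that appears at height three. Section~\ref{sec:relax} defines the ascent. Section~\ref{sec:automata} views each subtree as an automaton whose input is the sequence of values taken by its ancestors. Siblings read the same input, there are boundedly many types of sibling, and siblings of one type move in lockstep; this proves Theorem~\ref{thm:main}. Section~\ref{sec:three} analyzes the same ascent by hand at height three and proves the upper bound in part~(b).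

\section{Stars and a triangle}\label{sec:small}

In this section instances are binary Boolean. We use two simple reductions. First, suppose that $V$ is partitioned into parts such that no scope meets two parts. Then $f$ is a constant plus a sum of functions of the parts, and the gain of a flip depends only on the part that contains the flipped variable. Hence the ascents of the instance are exactly the interleavings of ascents of the parts. Second, exchanging the names $0$ and $1$ of the values of one variable preserves the scopes, adjacency and the integrality of the weights, so we may assume that $x^0=0$.

\subsection{Treedepth two}

Consider a star with center value $b\in\{0,1\}$ and leaf values $y=(y_1,\dots,y_m)$, where $m\ge0$. Every nonempty scope is the center, a leaf, or the center with a leaf, so the fitness has the form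
\[
g(b,y)=h(b)+\sum_{i=1}^m u_i(b,y_i).
\]
For fixed $b$ the leaves do not interact, so flipping every improving leaf leads to a \emph{global} maximizer of $g(b,\cdot)$. This is what makes stars easy. The plain strategy (optimize the leaves, flip the center, optimize the leaves again) may however flip a leaf twice: for $g(b,y)=3b+y-2by$ it goes through $(0,0),(0,1),(1,1),(1,0)$ with values $0,1,2,3$, although $(1,0)$ is one step from the start. The remedy is to hold back the leaves that do not help the center to flip.

\begin{proof}[Proof of Theorem~\ref{thm:small}(a)]
We have $n\le M_1(n)\le M_2(n)$, so it suffices to find, for one star and $x^0=0$, an ascent that flips each variable at most once. Let $\delta_i(b)=u_i(b,1)-u_i(b,0)$ be the gain of flipping leaf $i$ from $0$ to $1$ when the center has value $b$, and let $G(y)=g(1,y)-g(0,y)$ be the gain of flipping the center from $0$ to $1$. Since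
\[
\bigl(u_i(1,1)-u_i(0,1)\bigr)-\bigl(u_i(1,0)-u_i(0,0)\bigr)=\delta_i(1)-\delta_i(0),
\]
we have
\begin{equation}\label{eq:G}
G(y)=G(0)+\sum_{i:\,y_i=1}\bigl(\delta_i(1)-\delta_i(0)\bigr).
\end{equation}
Let $I=\{i:\delta_i(0)>0\}$ and $J=\{i:\delta_i(1)>0\}$, and let $y^I$, $y^J$ be their indicator vectors. Then $y^I$ maximizes $g(0,\cdot)$ and $y^J$ maximizes $g(1,\cdot)$.

If $G(y^I)\le0$, flip the leaves of $I$ one by one. Each flip is improving, and at $(0,y^I)$ neither a leaf nor the center can improve. So this is an ascent.

If $G(y^I)>0$, let $I^+=\{i\in I:\delta_i(1)>\delta_i(0)\}$, with indicator vector $y^+$. Flip the leaves of $I^+$ one by one; each flip is improving because $I^+\subseteq I$. Passing from $y^I$ to $y^+$ removes only nonpositive terms from \eqref{eq:G}, so $G(y^+)\ge G(y^I)>0$, and we flip the center. For $i\in I^+$ we have $\delta_i(1)>\delta_i(0)>0$, so $I^+\subseteq J$. Now flip the leaves of $J\setminus I^+$, none of which has moved so far; each flip gains $\delta_i(1)>0$. At the resulting assignment $(1,y^J)$ no leaf can improve, and neither can the center, because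
\[
g(0,y^J)\le g(0,y^I)<g(1,y^I)\le g(1,y^J).
\]
In both cases each variable is flipped at most once.
\end{proof}

\subsection{A triangle}\label{sec:triangle}

The last chain of inequalities says that the center never returns to its old value, and it rests on the fact that the leaves had reached a global maximum. One level higher this fails. Let
\begin{equation}\label{eq:triangle}
f(x_1,x_2,x_3)=x_1-x_2-x_3+2x_1x_2-4x_1x_3+6x_2x_3 .
\end{equation}
The constraint graph is a triangle. Its three vertices must be pairwise comparable, so the treedepth is $3$. The values are:
\begin{center}
\begin{tabular}{c|cccccccc}
$x_1x_2x_3$ & $000$ & $100$ & $110$ & $111$ & $011$ & $010$ & $001$ & $101$\\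
\hline
$f$ & $0$ & $1$ & $2$ & $3$ & $4$ & $-1$ & $-1$ & $-4$
\end{tabular}
\end{center}
From $000$ the only improving neighbor is $100$ (the others have values $-1,-1$); from $100$ it is $110$ (others $0,-4$); from $110$ it is $111$ (others $1,-1$); from $111$ it is $011$ (others $2,-4$); and $011$ is a local peak (neighbors $3,-1,-1$). So the only ascent from $000$ is
\begin{equation}\label{eq:triangle-ascent}
000,\ 100,\ 110,\ 111,\ 011 ,
\end{equation}
which has length $4$ and flips $x_1$ twice.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:small}(b) and of the last assertion]
Take $\lfloor n/3\rfloor$ disjoint copies of the triangle and $n-3\lfloor n/3\rfloor$ isolated variables $x_i$, each with weight $x_i$, and start from the all-zero assignment. The treedepth is at most $3$. Every ascent is an interleaving of ascents of the parts, so it has length $4\lfloor n/3\rfloor+(n-3\lfloor n/3\rfloor)=n+\lfloor n/3\rfloor$. For the last assertion of the theorem, part~(a) covers $d\le 2$, and for $d\ge3$ the triangle is a counterexample.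
\end{proof}

Think of $x_1$ as the root. When $x_1=0$, the pair $(x_2,x_3)$ has fitness $-x_2-x_3+6x_2x_3$, with two local peaks: $00$ of value $0$ and $11$ of value $4$. The pair is stuck at $00$, an excursion of the root to $1$ carries it to $11$, and then the root returns. So the state in which a subtree comes to rest depends on the history of its ancestors, not only on their present values. With many subtrees below one root, each remembering something of the history, it is not clear what stops the root from flipping again and again. The point of the proof is that all of them remember the \emph{same} history.

\section{Relaxing an elimination forest}\label{sec:relax}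

We return to the general setting. Fix an instance over $D$, an elimination forest $F$ of height at most $d$, an assignment $x^0$ and a linear order on $D$.

\subsection{The fitness seen from a subtree}

The \emph{depth} of a vertex is the number of vertices on its path to the root, so roots have depth $1$. For $v\in V$ let $T_v$ be the set consisting of $v$ and its descendants, let $\mathrm{Anc}(v)$ be the set of proper ancestors of $v$, and put $A_v=D^{\mathrm{Anc}(v)}$. If $v$ has depth $k$, then $|A_v|=q^{k-1}$; for a root, $A_v$ consists of the empty assignment. An element of $D^{T_v}$ is a \emph{state} of $T_v$. All children $c_1,\dots,c_m$ of $v$ have the proper ancestors $\mathrm{Anc}(v)\cup\{v\}$, so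
\[
A_{c_1}=\dots=A_{c_m}=B_v,\qquad\text{where } B_v=A_v\times D,\quad |B_v|=q^k .
\]
We write a state of $T_v$ as $y=(b;y_1,\dots,y_m)$, with $b\in D$ the value of $v$ and $y_i$ a state of $T_{c_i}$.

Suppose a scope $S$ contains some $u\in T_v$. Every other element of $S$ is a descendant of $u$, which lies in $T_v$, or a proper ancestor of $u$, which lies in $T_v$ or in $\mathrm{Anc}(v)$. Hence $S\subseteq\mathrm{Anc}(v)\cup T_v$, and for $a\in A_v$ and $y\in D^{T_v}$ we may define
\[
g_v(a,y)=\sum_{S\in\mathcal{S}:\ S\cap T_v\neq\emptyset} w_S\bigl((a,y)|_S\bigr).
\]
The remaining scopes do not see $T_v$. Therefore:
\begin{equation}\label{eq:local}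
\begin{minipage}{0.85\textwidth}
if only variables of $T_v$ change and $\mathrm{Anc}(v)$ has the values $a$, then $f$ changes by exactly the change of $g_v(a,\cdot)$.
\end{minipage}
\end{equation}
Vertices of $T_{c_i}$ and $T_{c_j}$ are incomparable for $i\neq j$, so no scope meets both sets. A scope that meets $T_v$ thus either meets it in $\{v\}$ only or meets exactly one $T_{c_i}$. Collecting the scopes of the first kind in a function $h_v$, we obtain
\begin{equation}\label{eq:split}
g_v\bigl(a,(b;y_1,\dots,y_m)\bigr)=h_v(a,b)+\sum_{i=1}^m g_{c_i}\bigl((a,b),y_i\bigr).
\end{equation}
Statements \eqref{eq:local} and \eqref{eq:split} are the only consequences of the chain condition on scopes that we use.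

\subsection{The procedure}

For $v\in V$ and an \emph{input} $a\in A_v$, the procedure $\mathrm{Relax}_v(a)$ acts on the current state $y=(b;y_1,\dots,y_m)$ of $T_v$ as follows.
\begin{enumerate}
\item[(R1)] For $i=1,\dots,m$, apply $\mathrm{Relax}_{c_i}\bigl((a,b)\bigr)$ to $y_i$.
\item[(R2)] If some $b'\in D$ satisfies $g_v\bigl(a,(b';y_1,\dots,y_m)\bigr)>g_v\bigl(a,(b;y_1,\dots,y_m)\bigr)$, replace $b$ by the least such $b'$ and go to (R1). Otherwise stop.
\end{enumerate}
An execution of (R1) is a \emph{round} of the call; for a vertex without children a round does nothing. Two features matter: the procedure makes no free choices, and $v$ changes only after \emph{all} its children have been relaxed with the current value of $v$.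

\begin{lemma}\label{lem:relax}
Let $v\in V$ and $a\in A_v$, and run $\mathrm{Relax}_v(a)$ from any state.
\begin{enumerate}
\item[(a)] Every change made is a change of a single variable of $T_v$ that strictly increases $g_v(a,\cdot)$, and the procedure terminates.
\item[(b)] At the final state, no change of a single variable of $T_v$ increases $g_v(a,\cdot)$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use induction from the leaves upward. (a) A change in (R2) has the required form by definition. A change in (R1) is made by some $\mathrm{Relax}_{c_i}((a,b))$; by induction it changes one variable of $T_{c_i}$ and strictly increases $g_{c_i}((a,b),\cdot)$, and by \eqref{eq:split} it increases $g_v(a,\cdot)$ by the same amount. Each round terminates by induction. Every round after the first is preceded by a strict increase of $g_v(a,\cdot)$, which takes finitely many values and never decreases, so there are finitely many rounds.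

(b) Let $(b;y_1,\dots,y_m)$ be the final state. No change of $v$ is improving, by the stopping rule. Nothing changes after the last round, so $y_i$ is the final state of a call $\mathrm{Relax}_{c_i}((a,b))$ with this value $b$. By induction no single change in $T_{c_i}$ increases $g_{c_i}((a,b),\cdot)$, and by \eqref{eq:split} none increases $g_v(a,\cdot)$.
\end{proof}

Starting from $x^0$, call $\mathrm{Relax}_r$ once for each root $r$ of $F$, one root after the other, with the empty input. We call the resulting sequence of assignments the \emph{relaxation ascent}. It is an ascent: by Lemma~\ref{lem:relax}(a) and \eqref{eq:local}, applied to roots, each change alters one variable and strictly increases $f$; the function $g_r$ depends on $T_r$ only and the other calls leave $T_r$ alone, so the final assignment is a local peak by Lemma~\ref{lem:relax}(b) and \eqref{eq:local}.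

A variable $u$ changes only in step (R2) of a call of $\mathrm{Relax}_u$, and if $u$ is not a root, such a call is made only in a round of a call at the parent of $u$. Hence every change of a variable of $T_v$ happens inside a call of $\mathrm{Relax}_v$. In other words:
\begin{equation}\label{eq:calls}
\begin{minipage}{0.85\textwidth}
in the relaxation ascent, $T_v$ starts in the state $s_v=x^0|_{T_v}$ and is changed only by a sequence of calls of $\mathrm{Relax}_v$, each starting where the previous one ended.
\end{minipage}
\end{equation}

\begin{example}\label{ex:run}
Take the triangle \eqref{eq:triangle} with the chain $x_1,x_2,x_3$ (root first) and $x^0=000$. In round~1 at the root, with $x_1=0$, nothing below moves. The root flips, giving $100$. In round~2, the call at $x_2$ first relaxes $x_3$, which stays; then $x_2$ flips ($110$), $x_3$ is relaxed again and flips ($111$), and $x_2$ stays. The root flips back ($011$). In round~3 nothing moves, and the call stops. This is the ascent \eqref{eq:triangle-ascent}.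
\end{example}

It remains to bound the number of rounds in a call. Since $g_v(a,\cdot)$ strictly increases from the end of one round to the end of the next, the states of $T_v$ at these moments are distinct, and it suffices to bound the number of states that can occur there. The trivial bound $q^{|T_v|}$ grows with the number of children, and we need a bound that does not.

\section{Subtrees as automata}\label{sec:automata}

\subsection{Automata and the words they read}

For a finite set $A$ (the \emph{alphabet}; its elements are \emph{letters}), $A^*$ denotes the set of finite words over $A$, including the empty word. By an \emph{automaton} over $A$ we mean a set $R$ of states, a start state $s\in R$ and a transition map $R\times A\to R$, written $(y,a)\mapsto y\cdot a$. For a word $\alpha=a_1\cdots a_t$ we put $y\cdot\alpha=(\cdots(y\cdot a_1)\cdots)\cdot a_t$; the empty word fixes every state.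

Since $\mathrm{Relax}_v(a)$ is deterministic and terminates, its final state is a function $y\cdot a$ of the starting state $y$ and the input $a$. Put
\[
R_v=\{s_v\cdot\alpha:\ \alpha\in A_v^*\}.
\]
This set contains $s_v$ and is closed under the maps $y\mapsto y\cdot a$, so $(R_v,s_v)$ is an automaton over $A_v$. We allow all words here, not only the one that occurs in the relaxation ascent: this forgets how the ancestors of $v$ choose their values and makes $R_v$ depend on the subtree alone. In a round at $v$, all children read the same letter $(a,b)\in B_v$. So the states of $T_v$ that we have to count lie in
\[
Q_v=\bigl\{(b;\,s_{c_1}\cdot\beta,\dots,s_{c_m}\cdot\beta):\ b\in D,\ \beta\in B_v^*\bigr\},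
\]
where the \emph{same} word $\beta$ is used for all children. If $v$ has no children, then $Q_v=D$.

\begin{lemma}\label{lem:Q}
Apply $\mathrm{Relax}_v$ repeatedly, starting from $s_v$, with arbitrary inputs. Immediately before and after every execution of \textup{(R1)} or \textup{(R2)} at $v$, the state of $T_v$ lies in $Q_v$. In particular $R_v\subseteq Q_v$.
\end{lemma}

\begin{proof}
The start state is $s_v=(x^0_v;s_{c_1},\dots,s_{c_m})$, which lies in $Q_v$ with $\beta$ empty. Step (R1) with input $a$ replaces $\beta$ by $\beta\,(a,b)$ for all children simultaneously, and step (R2) changes only $b$. Every element of $R_v$ is $s_v$ or the state after the last step of a call.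
\end{proof}

The set $R_v$ is what the parent of $v$ sees; the larger set $Q_v$ also contains the states in the middle of a call, and these are the ones that bound the number of rounds.

\subsection{The smallest case: Boolean leaves}

Let $D=\{0,1\}$ and let $u$ be a vertex without children. Given a letter $\lambda\in A_u$, the call $\mathrm{Relax}_u(\lambda)$ moves $u$ to the value with the larger $g_u(\lambda,\cdot)$, flipping at most once, and does nothing in case of a tie. So each letter acts on $\{0,1\}$ as a constant map or as the identity. Call two words \emph{equivalent}, $\beta\sim\beta'$, if the same letters occur in them and the last occurrences of these letters come in the same order.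

\begin{lemma}\label{lem:leaf}
Let $D=\{0,1\}$.
\begin{enumerate}
\item[(a)] If $u$ has no children and $\beta\sim\beta'$ are words over $A_u$, then $s_u\cdot\beta=s_u\cdot\beta'$.
\item[(b)] Equivalent nonempty words end in the same letter.
\item[(c)] $\mu\nu\nu\sim\mu\nu$ for all words $\mu,\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If every letter of $\beta$ acts as the identity, then $s_u\cdot\beta=s_u$. Otherwise $s_u\cdot\beta$ is the value of the constant map given by the letter whose last occurrence is latest among the letters not acting as the identity. Both descriptions depend only on the equivalence class. (b) The final letter is the one whose last occurrence comes last. (c) In both words, the letters of $\nu$ have their last occurrences in the final copy of $\nu$, and the other letters have theirs in $\mu$.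
\end{proof}

\begin{example}\label{ex:star}
Let $v$ be a root all of whose $m$ children are leaves, and $D=\{0,1\}$. The leaves read words over $B_v=\{0,1\}$, and every such word is equivalent to one of five: the empty word, $0$, $1$, $01$, $10$. By Lemma~\ref{lem:leaf}(a) the leaves have at most $5$ joint states instead of $2^m$, so $|Q_v|\le10$ for every $m$ and all weights. One can also see a bound of this kind without knowing how letters act. A leaf is described by its start value and by two maps $\{0,1\}\to\{0,1\}$, so there are at most $2\cdot4\cdot4$ types of leaf, and leaves of one type, reading the same word, always have the same value. The second argument gives a weaker bound, but it survives when the children are not leaves.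
\end{example}

\begin{example}\label{ex:copies}
Let a root with value $a$ have children $c_1,\dots,c_m$, each with one child, and let the $i$th pair $(x,y)$ contribute $\mu_i(-x-y+2ax-4ay+6xy)$ with $\mu_i$ a positive integer; these are scaled copies of the triangle \eqref{eq:triangle} glued at $x_1$. Start each pair at $00$. Scaling does not affect comparisons inside a pair, so the table in Section~\ref{sec:triangle} and Example~\ref{ex:run} give $00\cdot0=00$, $00\cdot1=11$ and $11\cdot0=11\cdot1=11$. All $m$ automata $R_{c_i}=\{00,11\}$ have the same type, whatever the $\mu_i$. The joint state is $(00,\dots,00)$ until the letter $1$ is read and $(11,\dots,11)$ afterwards. If the pairs could read different words, all $2^m$ combinations would have to be counted.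
\end{example}

\subsection{The lockstep lemma}

\begin{lemma}\label{lem:lockstep}
Let $(R_1,s_1),\dots,(R_m,s_m)$ be automata over a finite alphabet $B$, each with at most $N$ states, and let $\tau=N^{N|B|}$. Then
\[
\bigl|\{(s_1\cdot\beta,\dots,s_m\cdot\beta):\ \beta\in B^*\}\bigr|\le N^{\tau},
\]
whatever the value of $m$.
\end{lemma}

\begin{proof}
To compare the automata we move them to a common state set $[N]=\{1,\dots,N\}$. A \emph{table} is a map $\theta\colon[N]\times B\to[N]$; let $\Theta$ be the set of tables, so $|\Theta|=\tau$. A table makes $[N]$ an automaton with start state $1$, and we write $1\cdot_\theta\beta$ for the state reached after reading $\beta$. For each $i$ choose an injection $\iota_i\colon R_i\to[N]$ with $\iota_i(s_i)=1$, and define the \emph{type} $\theta_i\in\Theta$ by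
\[
\theta_i(\iota_i(y),\lambda)=\iota_i(y\cdot\lambda)\quad(y\in R_i),\qquad \theta_i(j,\lambda)=j\quad(j\notin\iota_i(R_i)).
\]
Then
\[
\iota_i(s_i\cdot\beta)=1\cdot_{\theta_i}\beta\qquad\text{for all }\beta\in B^*,
\]
by induction on the length of $\beta$: both sides are $1$ for the empty word, and $\iota_i(s_i\cdot\beta\lambda)=\theta_i(\iota_i(s_i\cdot\beta),\lambda)=\theta_i(1\cdot_{\theta_i}\beta,\lambda)=1\cdot_{\theta_i}\beta\lambda$.

Each word $\beta$ defines a function $\Phi_\beta\colon\Theta\to[N]$, $\Phi_\beta(\theta)=1\cdot_\theta\beta$. Since $s_i\cdot\beta=\iota_i^{-1}(\Phi_\beta(\theta_i))$ for all $i$, the tuple $(s_1\cdot\beta,\dots,s_m\cdot\beta)$ is determined by $\Phi_\beta$, and there are $N^\tau$ functions from $\Theta$ to $[N]$.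
\end{proof}

\begin{lemma}\label{lem:N}
If $v$ has depth $k$, then $|Q_v|\le N_k$.
\end{lemma}

\begin{proof}
We use induction from the leaves upward. If $v$ has no children, then $|Q_v|=q\le N_k$ by \eqref{eq:constants}. Otherwise $k<d$, since $F$ has height at most $d$, and the children $c_i$ have depth $k+1$. By Lemma~\ref{lem:Q} and induction, $|R_{c_i}|\le|Q_{c_i}|\le N_{k+1}$. Apply Lemma~\ref{lem:lockstep} to the automata $(R_{c_i},s_{c_i})$ over $B_v$ with $N=N_{k+1}$; as $|B_v|=q^k$, we have $\tau=\tau_{k+1}$. There are $q$ choices for the value of $v$, so $|Q_v|\le q\,N_{k+1}^{\tau_{k+1}}=N_k$.
\end{proof}

\subsection{Counting the changes}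

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Consider the relaxation ascent from $x^0$, a vertex $v$ of depth $k$, and one call of $\mathrm{Relax}_v$ with input $a$. By \eqref{eq:calls}, Lemma~\ref{lem:Q} applies, so the states of $T_v$ at the ends of the successive rounds of this call lie in $Q_v$. Between the ends of two consecutive rounds, step (R2) strictly increases $g_v(a,\cdot)$ and step (R1) does not decrease it, by Lemma~\ref{lem:relax}(a). These states are therefore distinct, and by Lemma~\ref{lem:N} the call has at most $N_k$ rounds. Consequently $v$ changes at most $N_k-1$ times in this call, and each child of $v$ is called at most $N_k$ times from it.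

Roots are called once. By induction on the depth, a vertex of depth $k$ is called at most $N_1\cdots N_{k-1}$ times, and so it changes at most $N_1\cdots N_{k-1}(N_k-1)\le C_d$ times. Summing over the $n$ variables bounds the length by $C_d\,n$.
\end{proof}

\begin{remark}[Where the hypotheses enter]\label{rem:hyp}
The height bound $d$ and the domain size $q$ are used twice: they bound the alphabets, $|B_v|=q^k$, and they start the induction of Lemma~\ref{lem:N} with $N_d=q$. The weights enter only through comparisons, which is why real weights of any size are allowed. The size of the scopes plays no role once they are chains. Determinism of (R2) makes $y\cdot a$ a function; the rule ``least improving value'' serves only this purpose, and for $q=2$ there is no choice to make. Relaxing all children before $v$ changes makes them read one word; Example~\ref{ex:copies} shows what the count would become otherwise.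
\end{remark}

\begin{remark}[The size of $C_d$]\label{rem:size}
For $q=2$ and $d=2$, \eqref{eq:constants} gives $N_2=2$, $\tau_2=2^{2\cdot2}=16$, $N_1=2\cdot2^{16}$ and $C_2=2^{18}$, to be compared with Theorem~\ref{thm:small}(a). In general $\tau_{k+1}\ge2^{N_{k+1}}$ and $N_k\ge2^{\tau_{k+1}}$, so $C_d$ is of tower type. It is not claimed to be sharp, and we do not determine the optimal dependence on $d$.
\end{remark}

\section{Treedepth three}\label{sec:three}

For binary Boolean instances of height three, the relaxation ascent can be followed much more closely than Lemma~\ref{lem:lockstep} allows. Let $D=\{0,1\}$ and consider one tree of $F$, of height at most $3$, with root $r$. Each child $c$ of $r$ is called a \emph{center}; its children, if any, are leaves of $F$, and we call $T_c$ a \emph{star}. The root is called once, and it flips between consecutive rounds. So the stars do not read an arbitrary word over $\{0,1\}$ but an alternating one. If every star, fed an alternating word, becomes periodic with period $2$ after a fixed number of letters, then the whole tree would repeat a state, and the root must stop before that.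

Fix a center $c$. Its input is the value $a$ of $r$, we write $b$ for the value of $c$, and the leaves below $c$ read letters $(a,b)\in\{0,1\}^2$. Let
\[
\varphi(a,b)=\max_{\ell}\, g_c\bigl(a,(b;\ell)\bigr),
\]
the maximum being over all values $\ell$ of the leaves.

\begin{lemma}\label{lem:oneway}
If, in some call with input $a$, the center flips from $b$ to $1-b$, then $\varphi(a,1-b)>\varphi(a,b)$. Hence with input $a$ the center never flips from $1-b$ to $b$, and it flips at most once in each call.
\end{lemma}

\begin{proof}
Before the flip, every leaf has been relaxed with the letter $(a,b)$ and so maximizes its own term in \eqref{eq:split}. Thus the leaf values $\ell$ satisfy $g_c(a,(b;\ell))=\varphi(a,b)$, and the flip gives $\varphi(a,b)<g_c(a,(1-b;\ell))\le\varphi(a,1-b)$. A flip in the opposite direction with input $a$ would give the opposite strict inequality, and a second flip in one call would be such a flip.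
\end{proof}

\begin{lemma}\label{lem:period}
Let $a_1,a_2,\dots$ be an infinite sequence in $\{0,1\}$ with $a_{t+1}=1-a_t$, and let $\sigma_t=s_c\cdot a_1\cdots a_t$. Then $\sigma_{t+2}=\sigma_t$ for all $t\ge6$.
\end{lemma}

\begin{proof}
Refer to the call with input $a_t$ as call $t$, and say that it \emph{flips} if the center flips in it. Let $b_0$ be the initial value of the center and $b_t$ its value after call $t$. Let $W_t$ be the word read by the leaves during calls $1,\dots,t$, and put $U_t=W_{t-1}\,(a_t,b_{t-1})$. By Lemma~\ref{lem:oneway}, call $t$ has one round if it does not flip and two rounds if it does. So $W_t=U_t$ in the first case and $W_t=U_t\,(a_t,1-b_{t-1})$ in the second, and in both cases $W_t$ ends in the letter $(a_t,b_t)$. The state $\sigma_t$ consists of $b_t$ and the leaf values after $W_t$. Whether call $t$ flips is decided in (R2) by the letter $(a_t,b_{t-1})$ and the leaf values after $U_t$. Lemma~\ref{lem:leaf}(a),(b) therefore gives: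
\begin{enumerate}
\item[(E1)] if $W_t\sim W_{t'}$, then $\sigma_t=\sigma_{t'}$;
\item[(E2)] if $U_t\sim U_{t'}$, then call $t$ flips if and only if call $t'$ flips.
\end{enumerate}
Say that the process is \emph{periodic from $t_0$} if $\sigma_{t+2}=\sigma_t$ for all $t\ge t_0$.

\smallskip
\emph{Claim 1. If $t\ge2$ and calls $t$ and $t+1$ do not flip, then the process is periodic from $t$.}
Here $b_{t-1}=b_t=b_{t+1}=:b$. The word $W_{t-1}$ ends in $(a_{t-1},b)$, so $U_t=W_t=\mu\nu$ with $\nu=(a_{t-1},b)(a_t,b)$. Since $a_{t+1}=a_{t-1}$ and $a_{t+2}=a_t$, we get $U_{t+2}=W_t\,(a_{t+1},b)(a_{t+2},b)=\mu\nu\nu\sim U_t$ by Lemma~\ref{lem:leaf}(c). By (E2) call $t+2$ does not flip, so $W_{t+2}=U_{t+2}\sim W_t$, and $\sigma_{t+2}=\sigma_t$ by (E1). Now calls $t+1$ and $t+2$ do not flip, and induction finishes the claim.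

\smallskip
\emph{Claim 2. If call $s$ flips and call $s+1$ does not, then the process is periodic from $s+1$.}
Call $s+2$ has the input $a_s$ and starts with the center at $b_{s+1}=b_s$, the value to which it flipped with input $a_s$ in call $s$. By Lemma~\ref{lem:oneway} call $s+2$ does not flip, and Claim~1 applies with $t=s+1\ge2$.

\smallskip
If neither call $2$ nor call $3$ flips, the process is periodic from $2$ by Claim~1. Otherwise let $p\in\{2,3\}$ be a call that flips. If one of the calls $p+1,p+2,p+3$ does not flip, let $s+1$ be the first such call; then call $s$ flips, and by Claim~2 the process is periodic from $s+1\le p+3\le6$. In the remaining case the calls $p,\dots,p+3$ all flip. With $a=a_p$ and $b=b_{p-1}$, put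
\[
\lambda_1=(a,b),\quad \lambda_2=(a,1-b),\quad \lambda_3=(1-a,1-b),\quad \lambda_4=(1-a,b).
\]
Calls $p$ and $p+2$ append $\lambda_1\lambda_2$, and calls $p+1$ and $p+3$ append $\lambda_3\lambda_4$. With $\nu=\lambda_1\lambda_2\lambda_3\lambda_4$ we have $W_{p+1}=W_{p-1}\nu$ and $W_{p+3}=W_{p-1}\nu\nu$, so $\sigma_{p+3}=\sigma_{p+1}$ by Lemma~\ref{lem:leaf}(c) and (E1). If $\sigma_{t+2}=\sigma_t$, then $\sigma_{t+3}=\sigma_{t+2}\cdot a_{t+3}=\sigma_t\cdot a_{t+1}=\sigma_{t+1}$. Hence the process is periodic from $p+1\le4$.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:small}(b)]
Take an elimination forest of height at most $3$ and the relaxation ascent from $x^0$. Fix a tree with root $r$, let $K$ be the number of rounds in the single call of $\mathrm{Relax}_r$, and let $a_t$ be the value of $r$ in round $t$. The values $a_1,\dots,a_K$ alternate, and by \eqref{eq:calls} the state of a star $T_c$ at the end of round $t$ is $s_c\cdot a_1\cdots a_t$.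

Suppose $K\ge8$. At the ends of rounds $6$ and $8$ the root has the same value $a_6=a_8$, and every star is in the same state by Lemma~\ref{lem:period}, applied to the alternating continuation of $a_1,\dots,a_K$. So $T_r$ is in the same state at these two moments, although $g_r$ has strictly increased between them. This contradiction gives $K\le7$.

Thus $r$ flips $K-1\le6$ times. Each center is called $K\le7$ times and flips at most once per call, by Lemma~\ref{lem:oneway}. A call of a center has at most two rounds, so each leaf below a center is called at most $14$ times and flips at most once per call. Every variable flips at most $14$ times, and the ascent has length at most $14n$.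
\end{proof}

Together with Section~\ref{sec:small}, this completes the proof of Theorem~\ref{thm:small}.

\begin{thebibliography}{1}

\bibitem{CJKMV}
David A. Cohen, Peter G. Jeavons, Artem Kaznatcheev, Melle van Marle and Sofia Vazquez Alferez,
\emph{Binary constraints on one additional variable can create exponential ascents for local search},
arXiv:2605.12425 (2026).

\end{thebibliography}
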